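\title{The strict quasi-Lindel\"of number and the character do not bound the cardinality of a Hausdorff space}

\begin{abstract}
The strict quasi-Lindel\"of number $sqL(X)$ of a space $X$ is at most the Lindel\"of degree and at most the cellularity of $X$. The inequality $|X|\le 2^{sqL(X)\cdot\chi(X)}$ for Hausdorff spaces would therefore contain both Arhangel'ski\u{\i}'s theorem and the Hajnal--Juh\'asz inequality. We show in ZFC that it fails: there are arbitrarily large Hausdorff spaces with $sqL(X)=\omega$ and $\chi(X)\le 2^{\omega}$. We also show that the inequality holds if $\chi(X)\le sqL(X)$, or if every point has a local base linearly ordered by inclusion.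
\end{abstract}

\section{The question and the results}\label{sec:intro}

All cardinal invariants in this paper are infinite cardinals, and $\mathfrak c=2^{\omega}$. A \emph{local base} at a point $x$ of a space $X$ is a family of neighborhoods of $x$ such that every neighborhood of $x$ contains a member of the family; replacing the members by their interiors gives a local base of open sets that is no larger. The \emph{character} $\chi(X)$ is the least infinite $\kappa$ such that every point has a local base of size at most $\kappa$. The \emph{Lindel\"of degree} $L(X)$ is the least infinite $\kappa$ such that every open cover of $X$ has a subcover of size at most $\kappa$. The \emph{cellularity} $c(X)$ is the least infinite $\kappa$ such that every family of pairwise disjoint nonempty open sets has size at most $\kappa$.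

For every Hausdorff space $X$, Arhangel'ski\u{\i}'s theorem gives $|X|\le 2^{L(X)\chi(X)}$, and the Hajnal--Juh\'asz inequality gives $|X|\le 2^{c(X)\chi(X)}$. Neither of $L$ and $c$ bounds the other. The one-point compactification of an uncountable discrete space has $L=\omega<c$. The Sorgenfrey plane is separable and its antidiagonal is an uncountable closed discrete set, so there $c=\omega<L$. One therefore looks for an invariant below both $L$ and $c$ that can take their place in the exponent.

\begin{definition}\label{def:P}
Let $\kappa$ be an infinite cardinal. A space $X$ has \emph{property $(P_\kappa)$} if for every closed $F\subseteq X$ and all families $\mathcal U_\alpha$ $(\alpha<\kappa)$ of open sets such that $\mathcal U=\bigcup_{\alpha<\kappa}\mathcal U_\alpha$ covers $F$, there are subfamilies $\mathcal V_\alpha\subseteq\mathcal U_\alpha$ with $|\mathcal V_\alpha|\le\kappa$ and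
\[
F\subseteq\bigcup_{\alpha<\kappa}\overline{\textstyle\bigcup\mathcal V_\alpha}.
\]
The \emph{strict quasi-Lindel\"of number} $sqL(X)$ is the least infinite $\kappa$ such that $X$ has $(P_\kappa)$.
\end{definition}

Thus the cover of $F$ comes cut into $\kappa$ pieces. From each piece we may keep $\kappa$ sets, and we may take the closure of what we keep, but only piece by piece. Small subcovers do this without any closure, and small cellularity does it for each piece separately.

\begin{lemma}\label{lem:Lc}
If $L(X)\le\kappa$ or $c(X)\le\kappa$, then $X$ has $(P_\kappa)$. Hence $sqL(X)\le\min\{L(X),c(X)\}$.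
\end{lemma}

\begin{proof}
Let $F$ and $\mathcal U=\bigcup_{\alpha<\kappa}\mathcal U_\alpha$ be as in Definition~\ref{def:P}. If $L(X)\le\kappa$, the cover $\mathcal U\cup\{X\setminus F\}$ of $X$ has a subcover of size at most $\kappa$, so some $\mathcal V\subseteq\mathcal U$ with $|\mathcal V|\le\kappa$ covers $F$; put $\mathcal V_\alpha=\mathcal V\cap\mathcal U_\alpha$. If $c(X)\le\kappa$, fix $\alpha$ and let $\mathcal G$ be a maximal family of pairwise disjoint nonempty open sets, each contained in a member of $\mathcal U_\alpha$. Then $|\mathcal G|\le\kappa$. Let $\mathcal V_\alpha$ consist of one such member for each $G\in\mathcal G$. If $U\in\mathcal U_\alpha$ and $U\setminus\overline{\bigcup\mathcal V_\alpha}$ were nonempty, this open set could be added to $\mathcal G$. So $\bigcup\mathcal U_\alpha\subseteq\overline{\bigcup\mathcal V_\alpha}$ for every $\alpha$.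
\end{proof}

The following question comes from the paper of Bella and Spadaro \cite{BS}. By Lemma~\ref{lem:Lc}, a positive answer would contain both theorems above.

\begin{quote}
\emph{Is $|X|\le 2^{sqL(X)\cdot\chi(X)}$ for every Hausdorff space $X$?}
\end{quote}

The answer is no, and $|X|$ cannot be bounded at all in terms of $sqL(X)$ and $\chi(X)$.

\begin{theorem}[ZFC]\label{thm:counter}
For every cardinal $\rho$ there is a Hausdorff space $X$ with $sqL(X)=\omega$, $\chi(X)\le\mathfrak c$ and $|X|\ge\rho$. For $\rho=(2^{\mathfrak c})^+$ this gives $|X|>2^{\mathfrak c}\ge 2^{sqL(X)\cdot\chi(X)}$.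
\end{theorem}

The inequality does hold under a condition on local bases.

\begin{theorem}\label{thm:positive}
Let $\lambda$ be an infinite cardinal, let $X$ be a Hausdorff space with $(P_\lambda)$, and put $\kappa=\lambda\cdot\chi(X)$. Suppose that every $p\in X$ has a local base $\mathcal B_p=\bigcup_{i<\lambda}\mathcal B_{p,i}$ of open sets with $|\mathcal B_p|\le\kappa$ such that, for every $i<\lambda$ and every $\mathcal C\subseteq\mathcal B_{p,i}$ with $|\mathcal C|\le\lambda$, the set $\bigcap\mathcal C$ is a neighborhood of $p$ (with $\bigcap\emptyset=X$). Then $|X|\le 2^\kappa$. In particular, a Hausdorff space $X$ satisfies $|X|\le 2^{sqL(X)\chi(X)}$ if $\chi(X)\le sqL(X)$, or if every point has a local base linearly ordered by inclusion.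
\end{theorem}

So the inequality can fail only when $sqL(X)<\chi(X)$. For $sqL(X)=\omega$ it holds when $\chi(X)=\omega$ and can fail with $\chi(X)\le\mathfrak c$. Under the continuum hypothesis a space from Theorem~\ref{thm:counter} with $|X|>2^{\mathfrak c}$ has $\omega<\chi(X)\le\mathfrak c=\omega_1$, so the inequality fails at $\chi(X)=\omega_1$, the least value not excluded by Theorem~\ref{thm:positive}.

Theorem~\ref{thm:counter} does not depend on Theorem~\ref{thm:positive}. We prove Theorem~\ref{thm:positive} first, in Section~\ref{sec:positive}, because its proof shows what a counterexample must look like. Section~\ref{sec:idea} explains the idea of the counterexample and isolates an auxiliary colored space $K$. Section~\ref{sec:X} builds $X$ from $K$, and Sections~\ref{sec:beta} and~\ref{sec:K} build $K$. Throughout, $[S]^{<\omega}$ is the set of finite subsets of $S$.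

\section{The closing-off argument and its limit}\label{sec:positive}

Consider the case $\lambda=\kappa=\omega$ first. Suppose $F$ is a closed set, $p\notin F$, and $\{B_n:n<\omega\}$ is a local base at $p$. Since $X$ is Hausdorff, $F$ is covered by open sets each of which misses some $B_n$. Let $\mathcal U_n$ consist of those that miss $B_n$. Then $(P_\omega)$ gives countable $\mathcal V_n\subseteq\mathcal U_n$ such that $Z=\bigcup_n\overline{\bigcup\mathcal V_n}$ contains $F$, and $p\notin Z$ because $B_n$ misses $\bigcup\mathcal V_n$. So a proper closed subset $F$ lies in a proper subset $Z$ that is described by countably many open sets. The proof builds a small closed $F$ that contains a point outside every such $Z$, which forces $F=X$.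

\begin{proof}[Proof of the bound $|X|\le2^\kappa$ in Theorem~\ref{thm:positive}]
Let $J=[\kappa]^{<\omega}$, so $|J|=\kappa$. Say that $s:J\to X$ \emph{converges} to $p$ if for every neighborhood $W$ of $p$ there is $A_0\in J$ with $s(A)\in W$ for all $A\supseteq A_0$. Such an $s$ has at most one limit: if $W,W'$ were disjoint neighborhoods of two limits, with corresponding $A_0,A_0'$, then $s(A_0\cup A_0')\in W\cap W'$.

For $S\subseteq X$ put $\mathcal B[S]=\bigcup_{x\in S}\mathcal B_x$, and let $S^+$ be obtained from $S$ by adding
\begin{itemize}
\item[(a)] the limit of every convergent $s:J\to S$;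
\item[(b)] one point of $X\setminus\bigcup_{i<\lambda}\overline{\bigcup\mathcal V_i}$ for every sequence $(\mathcal V_i)_{i<\lambda}$ of subfamilies of $\mathcal B[S]$ of size at most $\lambda$ for which this set is nonempty.
\end{itemize}
If $|S|\le2^\kappa$, there are at most $(2^\kappa)^\kappa=2^\kappa$ maps $s$; also $|\mathcal B[S]|\le 2^\kappa\cdot\kappa=2^\kappa$, so there are at most $((2^\kappa)^\lambda)^\lambda=2^\kappa$ sequences $(\mathcal V_i)$. Hence $|S^+|\le2^\kappa$. Define $F_0=\emptyset$, $F_{\xi+1}=F_\xi^+$ and $F_\xi=\bigcup_{\eta<\xi}F_\eta$ for limit $\xi$, and let $F=F_{\kappa^+}$. Then $|F|\le\kappa^+\cdot2^\kappa=2^\kappa$. Since $\kappa^+$ is regular, every subset of $F$ of size at most $\kappa$ lies in some $F_\xi$ with $\xi<\kappa^+$, and every subfamily of $\mathcal B[F]$ of size at most $\kappa$ lies in some $\mathcal B[F_\xi]$ with $\xi<\kappa^+$.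

\emph{$F$ is closed.} Let $p\in\overline F$ and $\mathcal B_p=\{V_\alpha:\alpha<\kappa\}$, with repetitions allowed. For $A\in J$ choose $s(A)\in F\cap\bigcap_{\alpha\in A}V_\alpha$. Then $s$ converges to $p$: if $V_\alpha\subseteq W$, take $A_0=\{\alpha\}$. The range of $s$ lies in some $F_\xi$, so $p\in F_{\xi+1}$ by (a).

\emph{$F=X$.} Suppose $p\in X\setminus F$, and for $i<\lambda$ let
\[
\mathcal U_i=\{U\in\mathcal B[F]:U\cap B=\emptyset\text{ for some }B\in\mathcal B_{p,i}\}.
\]
For each $x\in F$ there are disjoint $U\in\mathcal B_x$ and $B\in\mathcal B_p$, so $\bigcup_{i<\lambda}\mathcal U_i$ covers the closed set $F$. By $(P_\lambda)$ there are $\mathcal V_i\subseteq\mathcal U_i$ with $|\mathcal V_i|\le\lambda$ such that $Z=\bigcup_{i<\lambda}\overline{\bigcup\mathcal V_i}$ contains $F$. Fix $i$, and for $V\in\mathcal V_i$ choose $B_V\in\mathcal B_{p,i}$ disjoint from $V$. By hypothesis $\bigcap_{V\in\mathcal V_i}B_V$ is a neighborhood of $p$, and it misses $\bigcup\mathcal V_i$. Hence $p\notin Z$. All the $\mathcal V_i$ lie in one $\mathcal B[F_\xi]$, because $|\bigcup_i\mathcal V_i|\le\lambda\le\kappa$. By (b), $F_{\xi+1}$ contains a point outside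 $Z$, which contradicts $F\subseteq Z$. So $X=F$ and $|X|\le2^\kappa$.
\end{proof}

The Hausdorff property was used for the uniqueness of limits and for the covering of $F$. It cannot be dropped: an indiscrete space has $(P_\omega)$ and countable character.

\begin{corollary}\label{cor:big}
If a Hausdorff space $X$ has $(P_\kappa)$ for some $\kappa\ge\chi(X)$, then $|X|\le2^\kappa$.
\end{corollary}

\begin{proof}
Write an open local base at $p$ of size at most $\kappa$ as $\bigcup_{i<\kappa}\mathcal B_{p,i}$ with $|\mathcal B_{p,i}|\le1$, and apply the bound with $\lambda=\kappa$.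
\end{proof}

\begin{proof}[Proof of the special cases in Theorem~\ref{thm:positive}]
Let $\lambda=sqL(X)$ and $\kappa=\lambda\cdot\chi(X)$. If $\chi(X)\le\lambda$, apply Corollary~\ref{cor:big} with $\kappa=\lambda$.

Now let $p$ have a local base that is a chain under inclusion. Taking interiors preserves inclusions, so we may assume that its members are open. If the chain has a least member $V$, put $\mathcal B_{p,i}=\{V\}$ for all $i$. Otherwise, like every linear order without least element, the chain contains a strictly decreasing sequence $(V_\alpha)_{\alpha<\mu}$, with $\mu$ an infinite regular cardinal, such that every member of the chain contains some $V_\alpha$. This sequence is a local base $\mathcal B_p$ at $p$. No family $\mathcal N$ of fewer than $\mu$ neighborhoods of $p$ is a local base: each member of $\mathcal N$ contains some $V_\alpha$, so by regularity one $V_\beta$ lies in all of them, and then none of them lies in $V_{\beta+1}\subsetneq V_\beta$. Hence $\mu\le\chi(X)\le\kappa$. If $\mu\le\lambda$, split $\mathcal B_p$ into at most $\lambda$ singletons. If $\mu>\lambda$, put $\mathcal B_{p,i}=\mathcal B_p$ for all $i$; by regularity of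 $\mu$, any $\lambda$ members of $\mathcal B_p$ contain a common $V_\beta$. In each case the hypothesis of the theorem holds at $p$.
\end{proof}

\begin{remark}\label{rem:monotone}
Both classical inequalities follow from Corollary~\ref{cor:big}: with $\kappa=L(X)\chi(X)$ or $\kappa=c(X)\chi(X)$, Lemma~\ref{lem:Lc} gives $(P_\kappa)$. This works because the conditions $L(X)\le\kappa$ and $c(X)\le\kappa$ persist when $\kappa$ grows. If $(P_\kappa)$ persisted in the same way, the corollary with $\kappa=sqL(X)\cdot\chi(X)$ would answer the question positively, and this is the answer one would guess. But a larger $\kappa$ allows more pieces as well as larger subfamilies, and persistence fails: by Corollary~\ref{cor:big}, the spaces of Theorem~\ref{thm:counter} with $|X|>2^{\mathfrak c}$ have $(P_\omega)$ but not $(P_{\mathfrak c})$.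
\end{remark}

\section{Independent coordinates}\label{sec:idea}

By Theorem~\ref{thm:positive}, a counterexample with $(P_\omega)$ needs points $p$ of the following kind: however a small local base at $p$ is cut into countably many parts, some part contains countably many sets whose intersection is not a neighborhood of $p$. Points of an uncountable product are of this kind. Let $p\in2^{\omega_1}$, let $\mathcal B_p=\bigcup_{i<\omega}\mathcal B_{p,i}$ be a local base, and choose $B_\alpha\in\mathcal B_p$ inside $\{x:x(\alpha)=p(\alpha)\}$ for $\alpha<\omega_1$. Some $\mathcal B_{p,i}$ contains $B_\alpha$ for all $\alpha$ in a countably infinite set, and the intersection of these $B_\alpha$ has empty interior. Products also supply a mechanism that makes closures of countable unions large.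

\begin{example}\label{ex:product}
Let $\Omega$ be an uncountable discrete space. The product $\Omega^{\omega_1}$ is Hausdorff, has character at most $\omega_1$, and is as large as we like. A nonempty basic open set prescribes values on a finite set of coordinates, its support, and two such sets with disjoint supports meet. So if $U_k$ $(k<\omega)$ are nonempty basic open sets with pairwise disjoint supports, then $\bigcup_kU_k$ is dense: the support of a given basic set meets only finitely many of the supports of the $U_k$. Nevertheless $(P_\omega)$ fails. The sets $U_t=\{f:f(0)=t\}$, $t\in\Omega$, partition the space, every union of them is clopen, and countably many of them do not cover.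
\end{example}

The failure comes from the coordinate $0$, which all points can use. So we replace functions by partial functions and allow each point only some coordinates. Any two points must share a coordinate, so that they can be separated, but finitely many coordinates must not serve infinitely many kinds of points. The set
\[
\Gamma=[\omega_1]^{<\omega},
\]
whose elements we call \emph{colors}, reconciles these demands. A point of color $a$ will be allowed the coordinates $c\in\Gamma$ with $a\subseteq c$. We use three properties.
\begin{itemize}
\item[($\Gamma$1)] Any two colors $a,b$ are contained in the color $a\cup b$.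
\item[($\Gamma$2)] A color has finitely many subsets. Hence, given colors $a_0,\dots,a_{m-1}$ and infinitely many distinct colors $c_k$, some $c_k$ is contained in no $a_l$.
\item[($\Gamma$3)] $|\Gamma|=\omega_1$, and every color is contained in uncountably many colors.
\end{itemize}
The ordinals below $\omega_1$ with their usual order would satisfy the analogs of ($\Gamma$1) and ($\Gamma$3) but not of ($\Gamma$2): one ordinal lies above countably many others.

\begin{example}\label{ex:toy}
Let $K$ be a Hausdorff space with a map $C:K\to\Gamma$. For $x\in K$ let $f_x$ be the function with domain $\{c\in\Gamma:C(x)\subseteq c\}$ and constant value $x$. Let $Y_0$ consist of all $f_x$ and all finite partial functions from $\Gamma$ to $K$, with the topology generated by $Y_0$ and the sets $W(c,G)=\{f:c\in\operatorname{dom}f,\ f(c)\in G\}$, $G$ open. Let $\xi,r,r'\in K$ have colors $\{0\},\{2\},\{3\}$. Take the neighborhoods $N=W(\{0\},G_1)\cap W(\{0,1\},G_2)$ of $f_\xi$ and $N'=W(\{0,2\},G')$ of $f_r$. They meet, in the finite function $\{0\}\mapsto\xi$, $\{0,1\}\mapsto\xi$, $\{0,2\}\mapsto r$. If $G\ni\xi$ is open and disjoint from $G'$, then $N''=N\cap W(\{0,2\},G)$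 is a neighborhood of $f_\xi$ that misses $N'$. But $N''$ uses only coordinates inside $\{0,1,2\}$, while every basic neighborhood of $f_{r'}$ uses only coordinates that contain $3$; so $N''$ meets every neighborhood of $f_{r'}$. A neighborhood of $f_\xi$ can avoid neighborhoods of points of finitely many colors, but by ($\Gamma$2) a further color always takes over.
\end{example}

Two problems remain. First, $Y_0$ is not Hausdorff: if finite functions $\varphi,\psi$ have disjoint domains, then $\varphi\cup\psi$ lies in every neighborhood of either. We repair this in Section~\ref{sec:X} by coding finite functions by points of a second copy of $K$ that has coordinates of its own, then repeating this $\omega$ times, and finally separating the copies by a real coordinate.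

Second, to use the mechanism for an uncountable closed set $F$ whose cover is cut into countably many pieces, we need infinitely many colors in one piece. This is guaranteed if $F$ has uncountably many colors, which is why $\Gamma$ must be uncountable. So we want uncountable closed subsets of $K$ to have uncountably many colors, and we want $x\mapsto f_x$ to be continuous, so that closed sets have closed traces on $K$. The preimage of $W(c,G)$ is $G\cap\{x:C(x)\subseteq c\}$. This leads to the following statement, proved in Section~\ref{sec:K}.

\begin{proposition}\label{prop:K}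
Let $\theta$ be a cardinal with $\theta^\omega=\theta\ge2^{\mathfrak c}$. There are a Hausdorff space $K$ with $|K|=\theta$ and $\chi(K)\le\mathfrak c$, a set $D\subseteq K$ of isolated points with $|D|=\theta$, and a map $C:K\to\Gamma$ with $C(d)=\emptyset$ for $d\in D$, such that
\begin{itemize}
\item[(K1)] $K_a=\{x\in K:C(x)\subseteq a\}$ is open for every $a\in\Gamma$;
\item[(K2)] if $F\subseteq K$ is closed and uncountable, then $C[F]$ is uncountable.
\end{itemize}
\end{proposition}

\section{From the colored space to the counterexample}\label{sec:X}

Given $\rho$, let $\theta=2^{\rho+\mathfrak c}$. Then $\theta\ge\rho$, $\theta\ge2^{\mathfrak c}$ and $\theta^\omega=2^{(\rho+\mathfrak c)\cdot\omega}=\theta$. Fix $K,D,C$ as in Proposition~\ref{prop:K}.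

\subsection*{The space $Y$ of partial functions}
Let $I=\omega\times\Gamma$ be the set of \emph{coordinates}, and let $\Phi$ be the set of finite partial functions from $I$ to $K$. Members of $\Phi$ are finite subsets of $I\times K$ and $|I\times K|=\omega_1\cdot\theta=\theta$, so $|\Phi|=\theta=|D|$. Fix a surjection $d\mapsto\varphi_d$ from $D$ onto $\Phi$. Let $Y=\omega\times K$. The \emph{level} of a point $(i,x)\in Y$ or a coordinate $(i,a)\in I$ is $i$. To $y=(i,x)\in Y$ we assign a partial function $f_y$ from $I$ to $K$:
\begin{itemize}
\item on level $i$, $f_y(i,a)=x$ for all $a\in\Gamma$ with $C(x)\subseteq a$;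
\item below level $i$, if $x\in D$, $f_y(j,a)=\varphi_x(j,a)$ for all $(j,a)\in\operatorname{dom}\varphi_x$ with $j<i$;
\item $f_y$ is undefined at all other coordinates.
\end{itemize}
So on its own level a point behaves like the $f_x$ of Example~\ref{ex:toy}, and the points $(i,d)$ with $d\in D$ also play the role of the finite functions for the lower levels. Give $Y$ the topology with subbase consisting of $Y$ and the sets
\[
W(j,a,G)=\{y\in Y:(j,a)\in\operatorname{dom}f_y,\ f_y(j,a)\in G\},\qquad (j,a)\in I,\ G\text{ open in }K.
\]
A \emph{basic neighborhood} of $y$ is a set $N=\bigcap_{l<m}W(j_l,a_l,G_l)$ that contains $y$ (with $N=Y$ if $m=0$). Its \emph{support}, which refers to the chosen list, is the finite set $\{(j_l,a_l):l<m\}\subseteq\operatorname{dom}f_y$. Every $y'$ such that $f_{y'}$ agrees with $f_y$ on the support belongs to $N$.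

\begin{lemma}\label{lem:Y}
\begin{itemize}
\item[(i)] $\chi(Y)\le\mathfrak c$.
\item[(ii)] Distinct points of $Y$ of the same level have disjoint neighborhoods.
\item[(iii)] For each $i$, the map $x\mapsto(i,x)$ from $K$ to $Y$ is continuous.
\item[(iv)] If $y,y'\in Y$ have levels at most $i$ and $N\ni y$, $N'\ni y'$ are basic neighborhoods with disjoint supports, then $N\cap N'$ contains a point of level $i+1$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Fix an open local base $\mathcal G_x$ of size at most $\mathfrak c$ at each $x\in K$. If $y\in W(j,a,G)$, there is $G'\in\mathcal G_{f_y(j,a)}$ with $G'\subseteq G$, and $y\in W(j,a,G')\subseteq W(j,a,G)$. So the finite intersections of sets $W(j,a,G')$ with $(j,a)\in\operatorname{dom}f_y$ and $G'\in\mathcal G_{f_y(j,a)}$ form a local base at $y$. There are at most $\omega_1\cdot\mathfrak c=\mathfrak c$ such sets, and as many finite intersections.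

(ii) Let $x\ne x'$, take disjoint open $G\ni x$, $G'\ni x'$ in $K$, and by ($\Gamma$1) let $a=C(x)\cup C(x')$. Then $W(i,a,G)\ni(i,x)$ and $W(i,a,G')\ni(i,x')$ are disjoint.

(iii) The preimage of $W(j,a,G)$ is $G\cap K_a$ if $j=i$, which is open by (K1). It is a subset of $D$ if $j<i$, which is open because the points of $D$ are isolated. It is empty if $j>i$.

(iv) Let $\Sigma,\Sigma'$ be the supports. As they are disjoint, $\varphi=f_y|_\Sigma\cup f_{y'}|_{\Sigma'}$ is a function, so $\varphi\in\Phi$, and all coordinates in its domain have level at most $i$. Choose $d\in D$ with $\varphi_d=\varphi$. Then $f_{(i+1,d)}$ extends $\varphi$, so $(i+1,d)\in N\cap N'$.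
\end{proof}

\subsection*{The space $X$}
The space $Y$ is not Hausdorff. If $\varphi_d=\emptyset$, the domain of $f_{(i+1,d)}$ lies on level $i+1$, so by Lemma~\ref{lem:Y}(iv) the point $(i+1,d)$ cannot be separated from any point of level $i$. We need a device that separates points of different levels and still lets points of level $i+1$ approach points of level $i$. Disjoint dense sets of reals do this. Let $Q_i=\mathbb Q+i\sqrt2$ for $i<\omega$. These sets are countable and dense in $\mathbb R$, and pairwise disjoint because $\sqrt2$ is irrational. Let
\[
X=\{(i,x,z):i<\omega,\ x\in K,\ z\in Q_i\}\subseteq Y\times\mathbb R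
\]
with the subspace topology. For $i<\omega$ and $z\in Q_i$ let $X_{i,z}=\{i\}\times K\times\{z\}$. These countably many \emph{slices} cover $X$; this is where countability of the $Q_i$ and of the set of levels is used.

\begin{lemma}\label{lem:dense}
Let $i<\omega$ and $z\in Q_i$. Let $r_k\in K$ $(k<\omega)$ have pairwise distinct nonempty colors, and let $U_k$ be a neighborhood of $(i,r_k,z)$ in $X$. Then $X_{i,z}\subseteq\overline{\bigcup_kU_k}$.
\end{lemma}

\begin{proof}
Let $\xi\in K$. It suffices to show that $(N\times O)\cap X$ meets some $U_k$, where $N$ is a basic neighborhood of $(i,\xi)$ with support $\{(j_l,a_l):l<m\}$ and $O\ni z$ is open in $\mathbb R$. By ($\Gamma$2) there is $k$ such that $r=r_k$ satisfies $C(r)\not\subseteq a_l$ for all $l<m$. Choose a basic neighborhood $N'$ of $(i,r)$ and an open $O'\ni z$ with $(N'\times O')\cap X\subseteq U_k$. Since $C(r)\ne\emptyset$, we have $r\notin D$, so $\operatorname{dom}f_{(i,r)}=\{(i,c):C(r)\subseteq c\}$. No $(j_l,a_l)$ is in this set. Hence the supports of $N$ and $N'$ are disjoint, and Lemma~\ref{lem:Y}(iv) gives a point $(i+1,d)\in N\cap N'$. The open set $O\cap O'$ contains $z$, so it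 contains some $z'\in Q_{i+1}$. Then $(i+1,d,z')$ is a point of $X$ in $(N\times O)\cap U_k$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}, given Proposition~\ref{prop:K}]
We have $|X|=\theta\ge\rho$. Products $N\times(z-\frac1n,z+\frac1n)$, with $N$ from a local base in $Y$, show that $\chi(X)\le\mathfrak c$ by Lemma~\ref{lem:Y}(i).

\emph{$X$ is Hausdorff.} Points with different real coordinates are separated by open subsets of $\mathbb R$. Two distinct points with the same real coordinate have the same level, because the $Q_i$ are disjoint, and Lemma~\ref{lem:Y}(ii) separates them.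

\emph{$X$ has $(P_\omega)$.} Let $F\subseteq X$ be closed and covered by $\bigcup_{n<\omega}\mathcal U_n$. It suffices to find, for each slice, countable families $\mathcal V_n^{i,z}\subseteq\mathcal U_n$ with $F\cap X_{i,z}\subseteq\bigcup_n\overline{\bigcup\mathcal V_n^{i,z}}$; then $\mathcal V_n=\bigcup_{i,z}\mathcal V_n^{i,z}$ is countable and $F\subseteq\bigcup_n\overline{\bigcup\mathcal V_n}$. Fix $(i,z)$ and let $R=\{x\in K:(i,x,z)\in F\}$. For $x\in R$ choose $n(x)<\omega$ and $U_x\in\mathcal U_{n(x)}$ with $(i,x,z)\in U_x$, and put $R_n=\{x\in R:n(x)=n\}$.

If $R$ is countable, let $\mathcal V_n^{i,z}=\{U_x:x\in R_n\}$; these families cover $F\cap X_{i,z}$.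

Let $R$ be uncountable. The map $x\mapsto(i,x,z)$ is continuous by Lemma~\ref{lem:Y}(iii), so $R$ is closed in $K$, and $C[R]=\bigcup_nC[R_n]$ is uncountable by (K2). Fix $n$ with $C[R_n]$ uncountable and choose $r_k\in R_n$ $(k<\omega)$ with pairwise distinct nonempty colors. Put $\mathcal V_n^{i,z}=\{U_{r_k}:k<\omega\}$ and $\mathcal V_{n'}^{i,z}=\emptyset$ for $n'\ne n$. By Lemma~\ref{lem:dense}, the whole slice $X_{i,z}$ lies in $\overline{\bigcup\mathcal V_n^{i,z}}$.

Thus $sqL(X)=\omega$. If $\rho=(2^{\mathfrak c})^+$, then $sqL(X)\cdot\chi(X)\le\mathfrak c$ and $|X|>2^{\mathfrak c}$.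
\end{proof}

\begin{remark}\label{rem:K2}
All the difficulty of Proposition~\ref{prop:K} is in (K2). A discrete space $K=D$ of size $\theta$ with $C\equiv\emptyset$ has all the other properties, and the resulting $X$ fails $(P_\omega)$ as in Example~\ref{ex:product}. For $z\in Q_0$ the slice $X_{0,z}$ is the set of points with real coordinate $z$, hence closed, and the pairwise disjoint open sets $(W(0,\emptyset,\{x\})\times\mathbb R)\cap X$ contain one point of it each. The closure of the union of countably many of them contains only countably many points of the slice.
\end{remark}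

\section{A coloring of $\omega^*$}\label{sec:beta}

A compact piece of $K$ is provided by the space of ultrafilters, in which infinite closed sets are so large that each of them can receive every color.

Let $B$ be a countably infinite set. An \emph{ultrafilter} on $B$ is a family $u$ of nonempty subsets of $B$ that is closed under finite intersections and supersets and contains $T$ or $B\setminus T$ for each $T\subseteq B$. It is \emph{principal} if it contains a singleton $\{t\}$, in which case we identify it with $t$, and \emph{free} otherwise. A free ultrafilter contains no finite set, so it contains $T\setminus E$ whenever it contains $T$ and $E$ is finite. If $u\ne u'$, there is $T\in u$ with $B\setminus T\in u'$; intersecting such sets over all pairs, we see that finitely many distinct ultrafilters have pairwise disjoint members. The space $\beta B$ is the set of ultrafilters on $B$ with basic open sets $\{u:T\in u\}$, $T\subseteq B$. Thus $v$ is in the closure of $H\subseteq\beta B$ if and only if every $T\in v$ belongs to some $h\in H$. We write $\omega^*$ for the set of free ultrafilters on $\omega$. Posp\'{\i}\v{s}il's theorem states that $|\beta\omega|=2^{\mathfrak c}$.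

\begin{lemma}\label{lem:fact}
Every infinite closed subset $Z$ of $\beta\omega$ has cardinality $2^{\mathfrak c}$.
\end{lemma}

\begin{proof}
We first find $h_k\in Z$ and pairwise disjoint $A_k\in h_k$ $(k<\omega)$. Let $R_0=\omega$, and suppose $R_k$ belongs to infinitely many members of $Z$. Take distinct $h,h'\in Z$ containing $R_k$ and $S\in h\setminus h'$; then $R_k\cap S\in h$ and $R_k\setminus S\in h'$. One of these two sets belongs to infinitely many members of $Z$; call it $R_{k+1}$. Call the other one $A_k$, and let $h_k\in\{h,h'\}$ contain it. The $A_k$ are pairwise disjoint since $A_m\subseteq R_{k+1}$ for $m>k$.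

For $A\subseteq\omega$ let $A^\circ=\{k:A\in h_k\}$. The map $A\mapsto A^\circ$ preserves inclusions, finite intersections and complements, so $h_v=\{A:A^\circ\in v\}$ is an ultrafilter for each $v\in\beta\omega$. If $A\in h_v$ then $A^\circ\ne\emptyset$, so $A$ belongs to some $h_k$; hence $h_v\in\overline{\{h_k:k<\omega\}}\subseteq Z$. For $S\subseteq\omega$ the set $A_S=\bigcup_{j\in S}A_j$ contains $A_k$ if $k\in S$ and is disjoint from $A_k$ otherwise, so $A_S^\circ=S$. If $S\in v\setminus v'$, then $A_S\in h_v\setminus h_{v'}$. So $v\mapsto h_v$ is an injection of $\beta\omega$ into $Z$.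
\end{proof}

\begin{lemma}\label{lem:color}
There is a map $e:\omega^*\to\Gamma$ such that for every countably infinite $H\subseteq\beta\omega$ and every $a\in\Gamma$ there is $p\in\omega^*\cap\overline H$ with $e(p)=a$.
\end{lemma}

\begin{proof}
There are $(2^{\mathfrak c})^\omega\cdot\omega_1=2^{\mathfrak c}$ pairs $(H,a)$; list them as $(H_\zeta,a_\zeta)$, $\zeta<2^{\mathfrak c}$. By Lemma~\ref{lem:fact}, and since only countably many ultrafilters are principal, $|\overline{H_\zeta}\cap\omega^*|=2^{\mathfrak c}$. At stage $\zeta$ fewer than $2^{\mathfrak c}$ points have been used, so we can choose $p_\zeta\in\overline{H_\zeta}\cap\omega^*$ different from all $p_\eta$, $\eta<\zeta$. Put $e(p_\zeta)=a_\zeta$, and $e=\emptyset$ at all other points.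
\end{proof}

\section{The colored space}\label{sec:K}

We prove Proposition~\ref{prop:K}. Lemma~\ref{lem:color} gives a strong form of (K2) in $\beta\omega$, which has character at most $\mathfrak c$ but only $2^{\mathfrak c}$ points. To reach size $\theta$, we start with a discrete set $D$ and attach a copy of $\omega^*$ to so many countable subsets that every infinite subset of $D$ acquires limit points. The new points form new closed sets, so the step is repeated. Condition (K1) is obtained at the end by refining the topology.

\subsection*{The levels}
We define sets $K^n$, each partitioned into \emph{blocks}. Let $K^0=D$ be a set of size $\theta$, with singletons as blocks. Given $K^n$, call $S\subseteq K^n$ \emph{transversal} if it meets each block in at most one point. By Zorn's lemma, let $\mathcal A_n$ be a maximal family of countably infinite transversal subsets of $K^n$ such that distinct members have finite intersection. Then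
\begin{itemize}
\item[(M)] every infinite transversal $S\subseteq K^n$ has infinite intersection with some $B\in\mathcal A_n$,
\end{itemize}
since otherwise a countably infinite subset of $S$ could be added to $\mathcal A_n$. Let
\[
K^{n+1}=\{(B,u):B\in\mathcal A_n,\ u\text{ a free ultrafilter on }B\},
\]
with blocks $B^*=\{(B,u):u\text{ free on }B\}$, $B\in\mathcal A_n$; see Figure~\ref{fig:levels}. We tag the points of $K^n$ with $n$, so that the $K^n$ are pairwise disjoint. Inductively $|K^{n+1}|\le\theta^\omega\cdot2^{\mathfrak c}=\theta$; this is where the assumption on $\theta$ is used. Let $K=\bigcup_nK^n$, so $|K|=\theta$, and put $K^{\le n}=\bigcup_{m\le n}K^m$ and $K^{<n}=\bigcup_{m<n}K^m$. For $T\subseteq B\in\mathcal A_n$ let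
\[
[B;T]=\{(B,u)\in B^*:T\in u\}.
\]
We identify $B\cup B^*$ with $\beta B$; the basic open sets of $\beta B$ are then the sets $T\cup[B;T]$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \x in {0,...,21} \fill (0.4*\x,0) circle (1pt);
\node at (-1,0) {$K^0$}; \node at (-1,1.6) {$K^1$}; \node at (-1,3.2) {$K^2$};
\foreach \a/\b/\c/\h/\k in {-0.2/2.6/1.2/0.2/0, 1.8/5.4/3.8/0.28/1, 5.8/8.6/7.0/0.2/2} {
  \draw[rounded corners] (\a,-\h) rectangle (\b,\h);
  \node at (\c,-0.6) {$B_{\k}$};
  \draw (\c,1.6) ellipse (0.95 and 0.36);
  \node at (\c-0.3,1.6) {$B_{\k}^*$};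
  \fill (\c+0.4,1.6) circle (2pt);
  \draw[gray] (\c,1.24) -- (\c,\h);
  \draw[dashed] (\c+0.4,1.6) -- (4.4,2.84);
}
\draw (4.4,3.2) ellipse (0.95 and 0.36);
\node at (4.4,3.2) {$B^*$};
\node at (9.2,0) {$\cdots$}; \node at (9.2,1.6) {$\cdots$};
\end{tikzpicture}
\caption{The first three levels of $K$. The countably infinite sets $B_0,B_1,\dots\in\mathcal A_0$ have pairwise finite intersections, and the free ultrafilters on $B_k$ form the block $B_k^*$ of $K^1$. The large dots, one per block, form a transversal set $B\in\mathcal A_1$; the free ultrafilters on $B$ form the block $B^*$ of $K^2$.}\label{fig:levels}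
\end{figure}

\subsection*{The topology $\sigma$}
Call $O\subseteq K$ \emph{$\sigma$-open} if for every $(B,u)\in O$ there is a \emph{witness} $T\in u$ with $T\cup[B;T]\subseteq O$. Unions of $\sigma$-open sets are $\sigma$-open, and if $T,T'$ are witnesses at $(B,u)$ for $O,O'$, then $T\cap T'$ is one for $O\cap O'$. So $\sigma$ is a topology. Every subset of $D$ is $\sigma$-open, since there is nothing to check. Moreover:
\begin{itemize}
\item[($*$)] if $T\subseteq B\in\mathcal A_n$ and $N_t\ni t$ is $\sigma$-open for each $t\in T$, then $[B;T]\cup\bigcup_{t\in T}N_t$ is $\sigma$-open.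
\end{itemize}
Indeed, $T$ is a witness at the points of $[B;T]$, and at a point of $N_t$ we use a witness for $N_t$.

\begin{lemma}\label{lem:base}
Every $x\in K$ has a local $\sigma$-base $\mathcal B_x$ of $\sigma$-open sets with $|\mathcal B_x|\le\mathfrak c$.
\end{lemma}

\begin{proof}
We use induction on the level. For $x\in K^0$ let $\mathcal B_x=\{\{x\}\}$. For $x=(B,u)\in K^{n+1}$ let $\mathcal B_x$ consist of all sets $[B;T]\cup\bigcup_{t\in T}N_t$ with $T\in u$ and $N_t\in\mathcal B_t$. They contain $x$ and are $\sigma$-open by ($*$), and there are at most $\mathfrak c\cdot\mathfrak c^\omega=\mathfrak c$ of them, because $B$ is countable. If $O\ni x$ is $\sigma$-open, take a witness $T$ and, for $t\in T\subseteq O$, a set $N_t\in\mathcal B_t$ inside $O$; the resulting member of $\mathcal B_x$ lies in $O$.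
\end{proof}

\begin{remark}\label{rem:why}
One step of the construction is not enough. The family $\mathcal A_0$ is uncountable, since by (M) its union omits only finitely many points of $D$. A set $S$ with one point in each block of $K^1$ is closed in the subspace $K^{\le1}$: points of $D$ are isolated, and if $(B,u)\notin S$ and $(B,u')\in S$, any $T\in u\setminus u'$ gives the $\sigma$-open set $T\cup[B;T]$, which misses $S$. If the blocks are colored by $e$, all points of $S$ can be given the same color. On the other hand $\omega$ steps suffice, because an uncountable set has infinitely many points on one level.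

Transversality is needed for the Hausdorff property. Suppose we had attached a point $(B,u)$ to an infinite set $B\subseteq B_0^*$ inside a block of $K^1$. As in the proof of Lemma~\ref{lem:fact}, the sets $T\subseteq B_0$ with $B\cap[B_0;T]\in u$ form an ultrafilter $v$, which is free since $[B_0;T]=\emptyset$ for finite $T$. Every neighborhood of $(B_0,v)$, like every neighborhood of $(B,u)$, would contain a member of $u$, so the two points could not be separated. Such sets $B$ need no new limit points, since they have limit points in $B_0^*$.
\end{remark}

\subsection*{$\sigma$ is Hausdorff}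
Two points $(B,u),(B',u')$ of $K^1$ are easy to separate. If $B=B'$, take disjoint $T\in u$, $T'\in u'$; if $B\ne B'$, take $T=B\setminus B'$ and $T'=B'\setminus B$, which is allowed since $B\cap B'$ is finite. Then $T\cup[B;T]$ and $T'\cup[B';T']$ are disjoint and $\sigma$-open. On level $2$ the same choice gives disjoint infinite sets $T,T'\subseteq K^1$, and all their points need neighborhoods at once. So the induction must treat countable sets. The set $T\cup T'$ meets each block in at most two points. After the next descent we take a union of infinitely many transversal sets, and what we can preserve is that each block is met in a finite set.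

\begin{lemma}\label{lem:descent}
Let $S\subseteq K^{n+1}$ be countable and meet each block of $K^{n+1}$ in a finite set, and let $E\subseteq K^n$ be finite. Then there are $T_s\in u$ for $s=(B,u)\in S$ such that the $T_s$ are pairwise disjoint and disjoint from $E$, and $\bigcup_{s\in S}T_s$ meets each block of $K^n$ in a finite set.
\end{lemma}

\begin{proof}
Let $B_0,B_1,\dots$ list without repetition the finitely or countably many $B\in\mathcal A_n$ with $B^*\cap S\ne\emptyset$, and let $Z_0,Z_1,\dots$ list the countably many blocks of $K^n$ that meet $\bigcup_kB_k$. For each $k$ and the finitely many $s=(B_k,u)\in S$ choose pairwise disjoint $T_s^0\in u$, and put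
\[
T_s=T_s^0\setminus\Big(E\cup\bigcup_{j<k}B_j\cup\bigcup_{j<k}Z_j\Big).
\]
Only finitely many points are removed, since $B_k\cap B_j$ is finite for $j<k$ and $|B_k\cap Z_j|\le1$. So $T_s\in u$. Let $s\ne s'$ with $s\in B_k^*$, $s'\in B_j^*$. If $j=k$, then $T_s^0\cap T_{s'}^0=\emptyset$; if $j<k$, then $T_{s'}\subseteq B_j$ and $T_s\cap B_j=\emptyset$. So the $T_s$ are pairwise disjoint. Finally, if $s\in B_k^*$ and $T_s$ meets $Z_j$, then $k\le j$. Hence $Z_j\cap\bigcup_sT_s\subseteq\bigcup_{k\le j}(Z_j\cap B_k)$ has at most $j+1$ points, and the other blocks of $K^n$ miss $\bigcup_sT_s$.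
\end{proof}

To handle points on different levels as well, call $S\subseteq K^{\le n}$ \emph{$n$-thin} if $S$ is countable, $S\cap K^{<n}$ is finite, and $S$ meets each block of $K^n$ in a finite set.

\begin{lemma}\label{lem:separate}
If $S$ is $n$-thin, there are pairwise disjoint $\sigma$-open sets $N_s$ $(s\in S)$ with $s\in N_s\subseteq K^{\le n}$. In particular, $\sigma$ is Hausdorff.
\end{lemma}

\begin{proof}
We use induction on $n$. For $n=0$ take $N_s=\{s\}$. Let $S$ be $(n+1)$-thin, and put $S'=S\cap K^{n+1}$ and $S''=S\cap K^{\le n}$; the set $S''$ is finite. Apply Lemma~\ref{lem:descent} to $S'$ and $E=S''\cap K^n$. The set $S_1=S''\cup\bigcup_{s\in S'}T_s$ is $n$-thin: it is countable, $S_1\cap K^{<n}\subseteq S''$, and it meets each block of $K^n$ in a finite set. Let $N_t\subseteq K^{\le n}$ $(t\in S_1)$ be given by the induction hypothesis. This defines $N_s$ for $s\in S''$. For $s=(B,u)\in S'$ put $N_s=[B;T_s]\cup\bigcup_{t\in T_s}N_t$, which contains $s$, is $\sigma$-open by ($*$) and lies in $K^{\le n+1}$.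

We check disjointness separately in $K^{\le n}$ and in $K^{n+1}$. The sets $T_s$ $(s\in S')$ and $\{s\}$ $(s\in S'')$ are pairwise disjoint subsets of $S_1$, because $T_s\subseteq K^n\setminus E$. The set $N_s\cap K^{\le n}$ is the union of the $N_t$ over the subset that belongs to $s$, so these sets are pairwise disjoint. The set $N_s\cap K^{n+1}$ is empty for $s\in S''$ and equals $[B;T_s]$ for $s=(B,u)\in S'$. Two such sets lie in different blocks, or have the form $[B;T_s]$, $[B;T_{s'}]$ with $T_s\cap T_{s'}=\emptyset$, and no ultrafilter contains two disjoint sets.

Any two points of $K$ form an $n$-thin set for large $n$, so $\sigma$ is Hausdorff.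
\end{proof}

\subsection*{The coloring and the topology $\tau$}
For each $B\in\bigcup_n\mathcal A_n$ fix a bijection $\omega\to B$. It induces a homeomorphism $\beta\omega\to\beta B=B\cup B^*$ that maps $\omega^*$ onto $B^*$. Let $C(B,u)$ be the value of $e$ from Lemma~\ref{lem:color} at the ultrafilter on $\omega$ corresponding to $u$, and let $C=\emptyset$ on $D$. Then:
\begin{itemize}
\item[(E)] for every countably infinite $H\subseteq B\cup B^*$ and every $b\in\Gamma$, the closure of $H$ in $\beta B$ contains a point $p\in B^*$ with $C(p)=b$.
\end{itemize}

We declare the sets $K_a$ open. The family $\{O\cap K_a:O\ \sigma\text{-open},\ a\in\Gamma\}$ is closed under finite intersections because $K_a\cap K_b=K_{a\cap b}$, and it covers $K$ because $x\in K_{C(x)}$. Let $\tau$ be the topology with this base. A $\sigma$-open set $O$ is the union of the sets $O\cap K_a$, so $\tau\supseteq\sigma$. Hence $\tau$ is Hausdorff, the points of $D$ are $\tau$-isolated, and (K1) holds. If $x\in O\cap K_a$, then $C(x)\subseteq a$, so $K_{C(x)}\subseteq K_a$. Therefore $\{N\cap K_{C(x)}:N\in\mathcal B_x\}$ is a local $\tau$-base at $x$, and $\chi(K,\tau)\le\mathfrak c$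 by Lemma~\ref{lem:base}.

The refinement creates closed sets, so it could destroy (K2). By (K1), a $\tau$-limit point $p$ of a set of constant color $a$ must have $C(p)\supseteq a$, since $K_{C(p)}$ meets the set. The next lemma shows that this is the only restriction.

\begin{lemma}\label{lem:mono}
Let $H\subseteq K^n$ be infinite with $C(h)=a$ for all $h\in H$, and let $b\in\Gamma$ with $a\subseteq b$. Then the $\tau$-closure of $H$ contains a point of color $b$.
\end{lemma}

\begin{proof}
We may replace $H$ by an infinite subset, and we first arrange that $H$ is countable and $H\subseteq B\cup B^*$ for some $B\in\bigcup_m\mathcal A_m$. If $H$ meets some block in an infinite set, then $n\ge1$, the block is $B^*$ with $B\in\mathcal A_{n-1}$, and we shrink $H$ to a countably infinite subset of $B^*$. Otherwise $H$ meets infinitely many blocks, so it contains an infinite transversal set. By (M) this set has infinite intersection with some $B\in\mathcal A_n$, and we replace $H$ by $H\cap B$.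

By (E) there is $p=(B,v)$ in the closure of $H$ in $\beta B$ with $C(p)=b$. A $\tau$-neighborhood of $p$ contains $O\cap K_b$ for some $\sigma$-open $O\ni p$, and hence $(T\cup[B;T])\cap K_b$ for a witness $T\in v$. The set $T\cup[B;T]$ is a neighborhood of $p$ in $\beta B$, so it contains some $h\in H$, and $h\in K_b$ because $C(h)=a\subseteq b$. Thus $p$ is in the $\tau$-closure of $H$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:K}]
Take $K$ with the topology $\tau$. Only (K2) remains. Let $F$ be $\tau$-closed and uncountable, and suppose that $C[F]$ is countable. Then $F$ is the union of the countably many sets $F\cap K^n\cap C^{-1}(a)$ with $n<\omega$, $a\in C[F]$, so one of them is infinite. By Lemma~\ref{lem:mono}, $C[F]$ contains every color $b\supseteq a$, and by ($\Gamma$3) there are uncountably many of these. This is a contradiction.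
\end{proof}

With Proposition~\ref{prop:K}, the proof of Theorem~\ref{thm:counter} in Section~\ref{sec:X} is complete.

\begin{thebibliography}{9}

\bibitem{BS}
Angelo Bella and Santi Spadaro,
\emph{A common extension of Arhangel'skii's Theorem and the Hajnal-Juhasz inequality},
arXiv:1907.04344 (2019).

\end{thebibliography}
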